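
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Delta-homogeneous manifolds that are neither normal homogeneous nor weakly symmetric}


\begin{abstract}
A Riemannian manifold is $\delta$-homogeneous if any point $x$ can be carried to any point $y$ by an isometry that moves no point farther than it moves $x$. Berestovskii, Nikitenko and Nikonorov asked whether every compact simply connected indecomposable $\delta$-homogeneous manifold is normal homogeneous or weakly symmetric. We show that the answer is no, with counterexamples in every odd dimension $\ge 11$. They are obtained by twisting a Berger sphere $S^{2n+1}_t$ with the flag manifold $SU(3)/T$. For the resulting one-parameter family we determine exactly which members are normal homogeneous ($t\le\frac{n+1}{2n}$), which are $\delta$-homogeneous ($t\le 1$), and which are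 weakly symmetric (none).
\end{abstract}

\section{The question and the answer}

\subsection*{Three kinds of homogeneity}

An isometry $f$ of a metric space $(M,d)$ is a \emph{$\delta$-translation} if its displacement $z\mapsto d(z,f(z))$ attains its maximum at some point $x$. The space is \emph{$\delta$-homogeneous} if for all $x,y\in M$ there is an isometry $f$ with $f(x)=y$ whose displacement is maximal at $x$: one can move $x$ to $y$ without moving any other point farther. Translations do this in Euclidean space. On the round $2$-sphere one uses the rotation along a great circle through $x$ and $y$, since a rotation moves the points of its equator farthest. A Riemannian manifold is called $\delta$-homogeneous if it is so for its intrinsic distance.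

A homogeneous Riemannian manifold $(M,\mu)=G/H$ is \emph{normal homogeneous} if $G$ is a Lie group acting transitively and isometrically on $M$, its Lie algebra $\mathfrak g$ carries an $\mathrm{Ad}(G)$-invariant inner product $\langle\cdot,\cdot\rangle$, and $\mu$ is induced by the restriction of $\langle\cdot,\cdot\rangle$ to the orthogonal complement of the isotropy subalgebra $\mathfrak h$, this complement being identified with the tangent space at the base point. Equivalently, $G\to G/H$ is a Riemannian submersion for the bi-invariant metric on $G$ given by $\langle\cdot,\cdot\rangle$.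

A Riemannian manifold is \emph{weakly symmetric} if any two of its points are interchanged by some isometry. It is \emph{indecomposable} if it is not isometric to a direct metric product of two Riemannian manifolds of positive dimension.

Every normal homogeneous Riemannian manifold is $\delta$-homogeneous (for compact manifolds a short proof is given in Section~\ref{sec:killing}), and every $\delta$-homogeneous Riemannian manifold is a geodesic orbit space of non-negative sectional curvature. The converse of the first implication fails, but in positive Euler characteristic it fails only in a narrow way. The compact simply connected indecomposable $\delta$-homogeneous manifolds with positive Euler characteristic that are not normal homogeneous are exactly the spaces $Sp(l)/U(1)\cdot Sp(l-1)=\mathbb CP^{2l-1}$, $l\ge2$, with invariant metrics of positive sectional curvature whose pinching constant (the ratio of minimal to maximal sectional curvature) lies in the open interval $(1/16,1/4)$. We answer the following question.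

\medskip
\noindent\textbf{Question} (Berestovskii, Nikitenko, Nikonorov \cite{BNN}). \emph{Is every compact simply connected indecomposable $\delta$-homogeneous Riemannian manifold normal homogeneous or weakly symmetric (or both)?}
\medskip

A natural place to look first is the family of Berger spheres, that is, odd-dimensional spheres whose Hopf circles have been rescaled. In Section~\ref{sec:berger} we see that there is a range of $\delta$-homogeneous metrics among them that are not normal with respect to any group acting through $U(n+1)$. But all Berger spheres are weakly symmetric, so they do not decide the question. Nevertheless the answer is no.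

\subsection*{The manifolds $M_t$}

Let $n\ge1$, let $S=S^{2n+1}\subset\mathbb C^{n+1}$ be the unit sphere, let $T\subset SU(3)$ be the diagonal torus with Lie algebra $\mathfrak t$, and let
\[
\chi:T\to U(1),\qquad \chi(\mathrm{diag}(\tau_1,\tau_2,\tau_3))=\tau_1^3\tau_2 .
\]
Put
\[
M=(S\times SU(3))/T,\qquad (z,g)\cdot\tau=(\chi(\tau)^{-1}z,\;g\tau).
\]
The action of $T$ is free, because $g\tau=g$ forces $\tau=e$. For $t>0$ let $S_t$ be the sphere $S$ with the Berger metric
\[
|isz+w|^2=ts^2+|w|^2\qquad(s\in\mathbb R,\ w\perp_{\mathbb C}z),
\]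
and let $SU(3)$ carry the bi-invariant metric given by $Q(X,Y)=-\mathrm{tr}(XY)$. Then $T$ acts isometrically on $S_t\times SU(3)$. Let $g_t$ be the quotient metric on $M$, and put $M_t=(M,g_t)$. Its dimension is $2n+7$.

\begin{theorem}\label{thm:main}
For all $n\ge1$ and $t>0$ the manifold $M_t$ is compact, simply connected and indecomposable. Moreover:
\begin{enumerate}
\item[(1)] $M_t$ is normal homogeneous (with respect to some Lie group) if and only if $t\le\frac{n+1}{2n}$;
\item[(2)] $M_t$ is $\delta$-homogeneous if and only if $t\le1$;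
\item[(3)] $M_t$ is not weakly symmetric for any $t>0$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
For $n\ge2$ and $\frac{n+1}{2n}<t\le1$ the $(2n+7)$-dimensional manifold $M_t$ is compact, simply connected, indecomposable and $\delta$-homogeneous, but neither normal homogeneous nor weakly symmetric. Hence the answer to the Question is negative, with counterexamples in every odd dimension $\ge11$.
\end{corollary}

The smallest case is $n=2$, $\dim M=11$, $\frac34<t\le1$. For $n=1$ the two thresholds coincide and there is no gap.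

\subsection*{The idea}

Both $\delta$-homogeneity and normality can be expressed through Killing fields (Section~\ref{sec:killing}). A compact homogeneous space is $\delta$-homogeneous exactly when each tangent vector $v$ at a base point extends to a Killing field whose length is maximal there. Normality requires more: a single invariant quadratic tensor in the Killing fields that represents the inverse metric. On a Berger sphere the first condition holds for $t\le1$ and the second, for groups acting through $U(n+1)$, forces $t\le\frac{n+1}{2n}$. What leaves room for the gap is that in the first condition the Killing field may depend nonlinearly on $v$.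

It remains to destroy weak symmetry. In a weakly symmetric space each tangent vector at $o$ is reversed by an isometry fixing $o$. In $\mathfrak{su}(3)$ there are vectors $y_1,y_2,y_3$ in the three root planes with $[y_2,y_1]=y_3$, and no automorphism can reverse all three. This obstructs weak symmetry as soon as isometries are known to preserve the three root planes separately. The product $S_t\times SU(3)/T$ is of no use: it is decomposable, and its Ricci tensor has the same eigenvalue on all three root planes. We therefore twist the two factors together by the character $\chi$. Then $M$ is a circle bundle over $\mathbb CP^n\times SU(3)/T$ whose curvature has the different sizes $1,2,3$ on the three root planes, so that the Ricci tensor separates them. Finally, the twist does not move the thresholds: it adds the same constant to both sides of the relevant inequalities (Remark~\ref{rem:thresholds}).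

\subsection*{Plan}

Section~\ref{sec:killing} gives the two Killing field criteria and Section~\ref{sec:berger} applies them to Berger spheres. Section~\ref{sec:structure} computes the curvature of $M_t$ and proves indecomposability, and Section~\ref{sec:isometries} determines the Lie algebra of the isometry group. Parts (3), (1) and (2) of Theorem~\ref{thm:main} are then proved in Sections~\ref{sec:ws}, \ref{sec:normal} and~\ref{sec:delta}. Besides facts recalled on the way we use that the isometry group of a compact Riemannian manifold is a compact Lie group (Myers--Steenrod) and that $SU(3)/T$ is simply connected.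

\section{Two criteria in terms of Killing fields}\label{sec:killing}

Let $M$ be a compact connected Riemannian manifold. The Lie algebra of $\mathrm{Isom}(M)$ is identified with the space of Killing fields. If a Lie group $G$ acts isometrically on $M$ and $X\in\mathfrak g$, we write $X^*$ for the Killing field generated by $s\mapsto\exp(sX)$. Then $a_*X^*=(\mathrm{Ad}(a)X)^*$ for $a\in G$, and $[X^*,Y^*]=-[X,Y]^*$. A Killing field $X$ has constant length along each of its orbits, and $\nabla_XX=-\frac12\,\mathrm{grad}\,|X|^2$.

\begin{proposition}\label{prop:delta}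
Let $M$ be a compact connected homogeneous Riemannian manifold and $o\in M$. Then $M$ is $\delta$-homogeneous if and only if for every $v\in T_oM$ there is a Killing field $X$ with $X(o)=v$ and $|X|\le|v|$ on all of $M$.
\end{proposition}

\begin{proof}
\emph{Sufficiency.} By homogeneity the condition holds at every point of $M$. Let $x\ne y$, $r=d(x,y)$, and let $\gamma$ be a unit speed minimal geodesic from $x$ to $y$. Take a Killing field $X$ with $X(x)=\gamma'(0)$ and $|X|\le1$. The function $|X|^2$ is maximal at $x$ and constant along the orbit of $x$, hence maximal at each point of this orbit. So $\nabla_XX=-\frac12\mathrm{grad}|X|^2=0$ there, and the orbit is the geodesic $\gamma$. The time-$r$ flow map $f$ of $X$ therefore satisfies $f(x)=y$. For any $z$ the orbit segment from $z$ to $f(z)$ has length $r|X(z)|$, so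
\[
d(z,f(z))\le r|X(z)|\le r=d(x,f(x)).
\]
For $x=y$ take $f=\mathrm{id}$.

\emph{Necessity.} Let $M$ be $\delta$-homogeneous, and let $v\ne0$; for $v=0$ take $X=0$. Let $f_j$ be an isometry with $f_j(o)=\exp_o(v/j)$ and with maximal displacement at $o$. For large $j$ this displacement is $|v|/j$. Hence $f_j\to\mathrm{id}$ uniformly, that is, in the Lie group $\mathrm{Isom}(M)$, and $f_j\ne\mathrm{id}$. So for large $j$ we can write $f_j=\exp(\varepsilon_jW_j)$ with Killing fields $W_j$ of norm $1$ (for some norm on the space of Killing fields) and $0<\varepsilon_j\to0$. Pass to a subsequence with $W_j\to W\ne0$. For each $z\in M$ the map $(\varepsilon,V)\mapsto\exp_z^{-1}(\exp(\varepsilon V)z)$ is smooth for small $\varepsilon$ and $V$ in a bounded set, vanishes at $\varepsilon=0$, and has $\varepsilon$-derivative $V(z)$ there. Therefore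
\[
\frac{\exp_z^{-1}(f_j(z))}{\varepsilon_j}\to W(z),\qquad \frac{d(z,f_j(z))}{\varepsilon_j}\to|W(z)|.
\]
Since $d(z,f_j(z))\le d(o,f_j(o))$, we get $|W(z)|\le|W(o)|$ for all $z$, and $|W(o)|>0$ because $W\ne0$. For $z=o$ the first limit reads $v/(j\varepsilon_j)\to W(o)\ne0$, so $W(o)$ is a positive multiple of $v$. Rescaling $W$ gives $X$.
\end{proof}

This shows at once why a compact normal homogeneous space $G/H$ is $\delta$-homogeneous. For $X\in\mathfrak m=\mathfrak h^\perp$ the length of $X^*$ at $a\cdot o$ equals the length of $(\mathrm{Ad}(a^{-1})X)^*$ at $o$, which is the norm of the $\mathfrak m$-component of $\mathrm{Ad}(a^{-1})X$; hence it is at most $|X|=|X^*(o)|$.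

For normality itself we use the inverse metric $\mu^{-1}$, a section of $S^2TM$.

\begin{proposition}\label{prop:normal}
Let a Lie group $G'$ act isometrically on a connected Riemannian manifold $(M,\mu)$, and let $\mathfrak g'$ carry an $\mathrm{Ad}(G')$-invariant inner product with orthonormal basis $(e_i)$. The following are equivalent:
\begin{enumerate}
\item[(i)] $G'$ is transitive and $\mu$ is the normal metric defined by the inner product at some base point;
\item[(ii)] $\sum_ie_i^*\otimes e_i^*=\mu^{-1}$ at every point of $M$.
\end{enumerate}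
\end{proposition}

\begin{proof}
The tensor field $P=\sum_ie_i^*\otimes e_i^*$ does not depend on the orthonormal basis. As $a_*e_i^*=(\mathrm{Ad}(a)e_i)^*$ for $a\in G'$ and $(\mathrm{Ad}(a)e_i)$ is again an orthonormal basis, $P$ is $G'$-invariant. Suppose $G'$ is transitive, let $o$ be a base point with isotropy algebra $\mathfrak h'=\{X:X^*(o)=0\}$, and let $\mathfrak m'=\mathfrak h'^\perp$. In a basis adapted to $\mathfrak h'\oplus\mathfrak m'$ the first part does not contribute at $o$, so $P_o$ is the inverse of the inner product transported by $\mathfrak m'\cong T_oM$. Hence $\mu$ is the normal metric at $o$ if and only if $P_o=\mu_o^{-1}$, and by invariance of $P$ and $\mu$ this is equivalent to (ii). If conversely (ii) is given, then $P$ is nondegenerate, so $\mathfrak g'\to T_yM$ is onto for all $y$, all orbits are open, $G'$ is transitive, and the previous sentence applies.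
\end{proof}

If the group $G'$ is not known, we average over one that is.

\begin{lemma}\label{lem:average}
Let a compact Lie group $G$ act isometrically on the connected manifold $(M,\mu)$ such that $X\mapsto X^*$ is injective on $\mathfrak g$. Let $\mathfrak g=\mathfrak a_0\oplus\dots\oplus\mathfrak a_r$ with pairwise inequivalent irreducible $\mathrm{Ad}(G)$-modules $\mathfrak a_j$, fix an $\mathrm{Ad}(G)$-invariant inner product on $\mathfrak g$, and put $C_j=\sum b^*\otimes b^*$ over an orthonormal basis of $\mathfrak a_j$. Assume that $M$ is normal homogeneous with respect to a Lie group $G'$ and that every Killing field induced by $\mathfrak g'$ is induced by $\mathfrak g$. Then there are constants $c_j\ge0$ with $\sum_jc_jC_j=\mu^{-1}$ at every point.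
\end{lemma}

\begin{proof}
By assumption there is a linear map $\mathfrak g'\to\mathfrak g$ compatible with $X\mapsto X^*$. Let $(e_i)$ be an orthonormal basis of $\mathfrak g'$. The image of $\sum e_i\otimes e_i$ is a positive semidefinite element $C\in S^2\mathfrak g$, and by Proposition~\ref{prop:normal} it evaluates to $\mu^{-1}$ at every point. For $a\in G$ the element $\mathrm{Ad}(a)C$ evaluates to $a_*\mu^{-1}=\mu^{-1}$. So the average $\bar C=\int_G\mathrm{Ad}(a)C\,da$ also evaluates to $\mu^{-1}$, and it is positive semidefinite and $\mathrm{Ad}(G)$-invariant. By means of the inner product on $\mathfrak g$ we regard $\bar C$ as a symmetric operator commuting with $\mathrm{Ad}(G)$. Its eigenspaces are submodules, hence sums of some of the $\mathfrak a_j$. So $\bar C$ is a scalar $c_j\ge0$ on each $\mathfrak a_j$.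
\end{proof}

\section{The model: Berger spheres}\label{sec:berger}

The computations for $M_t$ will be built on those for the sphere $S_t$, which we do first. On $\mathbb C^{n+1}$ with basis $e_0,\dots,e_n$ let $\langle\cdot,\cdot\rangle$ be the real inner product, and write $\mathbb C^n=e_0^{\perp_{\mathbb C}}$. On $S$ we consider the $1$-form $\alpha_z(\dot z)=\langle iz,\dot z\rangle$, so $\alpha(isz+w)=s$. The elements of $\mathfrak u(n+1)$ are $iH$ with $H$ Hermitian, and the field of $iH$ is $z\mapsto iHz$. With
\[
\mu=\mu(z)=\langle Hz,z\rangle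
\]
we have $iHz=i\mu z+w$ with $w\perp_{\mathbb C}z$ and $|w|^2=\langle H^2z,z\rangle-\mu^2$. Thus its length in $S_t$ is given by
\begin{equation}\label{eq:berger}
|iHz|_t^2=\langle H^2z,z\rangle-(1-t)\mu^2 .
\end{equation}
When is this largest at a given point? The term $\langle H^2z,z\rangle$ is a nuisance, but it disappears if $H$ has at most two eigenvalues: then $H^2$ is an affine function of $H$, and \eqref{eq:berger} becomes a quadratic polynomial in the single variable $\mu$. There are enough such $H$.

\begin{lemma}\label{lem:H}
Let $h_0,\mathsf S\in\mathbb R$ and $w\in\mathbb C^n$. There are a Hermitian $H$ and $\kappa\in\mathbb R$ with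
\[
iHe_0=ih_0e_0+w,\qquad H^2=\mathsf SH-\kappa\mathbf 1 .
\]
\end{lemma}

\begin{proof}
If $w=0$, let $He_0=h_0e_0$ and $H=\mathsf S-h_0$ on $\mathbb C^n$, and $\kappa=h_0(\mathsf S-h_0)$. If $w\ne0$, put $u=-iw/|w|$ and
\[
He_0=h_0e_0+|w|u,\qquad Hu=|w|e_0+(\mathsf S-h_0)u .
\]
This $2\times2$ block has trace $\mathsf S$, so it satisfies $H^2=\mathsf SH-\kappa$, where $\kappa$ is its determinant. Let $H=h_1$ on $\{e_0,u\}^{\perp_{\mathbb C}}$, with $h_1$ one of the eigenvalues of the block; then the equation holds everywhere. Finally $iHe_0=ih_0e_0+i|w|u=ih_0e_0+w$.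
\end{proof}

\begin{lemma}\label{lem:C1}
Let $C_1=\sum b^*\otimes b^*$ over a $(-\mathrm{tr})$-orthonormal basis of $\mathfrak{su}(n+1)$. At $e_0$ one has $C_1(\xi,\xi)=\frac12|\xi|^2$ for covectors $\xi$ on $\mathbb C^n$ (extended by $\xi(ie_0)=0$), and $C_1(\alpha,\alpha)=\frac n{n+1}$.
\end{lemma}

\begin{proof}
The unit elements $(E_{j0}-E_{0j})/\sqrt2$ and $i(E_{j0}+E_{0j})/\sqrt2$, $1\le j\le n$, have values $e_j/\sqrt2$ and $ie_j/\sqrt2$ at $e_0$. Elements orthogonal to these have value in $\mathbb R ie_0$. This gives the first claim. Next, $\alpha(iHe_0)=\langle He_0,e_0\rangle$ is the $(-\mathrm{tr})$-product of $iH$ with $iE_{00}$, or, for trace-free $H$, with $i(E_{00}-\frac1{n+1}\mathbf 1)$, whose norm squared is $1-\frac1{n+1}=\frac n{n+1}$. And $C_1(\alpha,\alpha)=\sum\alpha(b^*)^2$ is the norm squared of this functional on $\mathfrak{su}(n+1)$.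
\end{proof}

\begin{proposition}\label{prop:berger}
\begin{enumerate}
\item[(a)] $S_t$ is weakly symmetric for every $t>0$.
\item[(b)] If $t\le1$, then $S_t$ is $\delta$-homogeneous.
\item[(c)] If $S_t$ is normal homogeneous with respect to a Lie group acting through a homomorphism to $U(n+1)$, then $t\le\frac{n+1}{2n}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) An antiunitary map $J$ sends $iz$ to $-iJz$ and $z^{\perp_{\mathbb C}}$ to $(Jz)^{\perp_{\mathbb C}}$, so it is an isometry of $S_t$. Given $x,y\in S$, there is an antiunitary $J$ interchanging them. If $y=cx$, let $Jx=y$; then $Jy=\bar c\,Jx=\bar ccx=x$. If $x,y$ are linearly independent over $\mathbb C$, let $J$ be the antilinear map of their span with $Jx=y$, $Jy=x$. It is antiunitary because $x,y$ are unit vectors and the Hermitian product of $Jx=y$ and $Jy=x$ is the conjugate of that of $x$ and $y$. In both cases extend $J$ by an antiunitary map of the orthogonal complement.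

(b) Let $v=ih_0e_0+w\in T_{e_0}S$ and take $H$ from Lemma~\ref{lem:H} with $\mathsf S=2(1-t)h_0$. By \eqref{eq:berger}, $|iHz|_t^2=-\kappa+\mathsf S\mu-(1-t)\mu^2$. For $t\le1$ this is a concave function of $\mu\in\mathbb R$, and its derivative vanishes at $\mu=h_0=\mu(e_0)$. So $|iHz|_t$ is maximal at $e_0$, where the field equals $v$. Now apply Proposition~\ref{prop:delta}.

(c) Apply Lemma~\ref{lem:average} with $G=U(n+1)$ and $\mathfrak u(n+1)=\mathbb Ri\mathbf 1\oplus\mathfrak{su}(n+1)$, where $|i\mathbf 1|=1$ and $\mathfrak{su}(n+1)$ carries $-\mathrm{tr}$. We get $c_0,c_1\ge0$ such that $c_0\,(i\mathbf 1)^*\otimes(i\mathbf 1)^*+c_1C_1$ is the inverse metric of $S_t$. On $\mathbb C^n$, Lemma~\ref{lem:C1} gives $c_1/2=1$. On $\alpha$ the inverse metric has the value $1/t$, because $\alpha(iz)=1$, $|iz|_t^2=t$ and $\alpha$ vanishes on $(iz)^\perp$. Hence $\frac1t=c_0+\frac{2n}{n+1}\ge\frac{2n}{n+1}$.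
\end{proof}

So for $n\ge2$ and $\frac{n+1}{2n}<t\le1$ the sphere $S_t$ is $\delta$-homogeneous although the symmetry $U(n+1)$ does not make it normal. For $n\ge2$ the matrix $H$ in (b) depends nonlinearly on $v$, whereas the Killing fields used for a normal space in Section~\ref{sec:killing}, those of $X\in\mathfrak m$, depend linearly on $v=X^*(o)$. By (a), however, $S_t$ is not a counterexample: its isometries fixing a point reverse every tangent vector there. We now couple $S_t$ to $SU(3)/T$ in order to remove the reversing isometries.

\section{Structure of $M_t$}\label{sec:structure}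

The map $[z,g]\mapsto gT$ makes $M$ an $S^{2n+1}$-bundle over the simply connected manifold $SU(3)/T$. Since $2n+1\ge3$, the exact homotopy sequence shows that $M$ is simply connected; it is clearly compact. The group $G=U(n+1)\times SU(3)$ acts on $M_t$ by $(a,h)[z,g]=[az,hg]$, transitively and isometrically.

\subsection{The metric as a circle bundle}

Write $d\chi(\zeta)=i\lambda(\zeta)$ for $\zeta\in\mathfrak t$, and let $\Lambda\in\mathfrak t$ be the vector with $Q(\Lambda,\zeta)=\lambda(\zeta)$. For $\zeta=i\,\mathrm{diag}(a_1,a_2,a_3)$ we have $\lambda(\zeta)=3a_1+a_2$. Projecting $(3,1,0)$ to trace zero gives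
\[
\Lambda=i\,\mathrm{diag}\bigl(\tfrac53,-\tfrac13,-\tfrac43\bigr),\qquad |\Lambda|^2=\tfrac{25+1+16}{9}=\tfrac{14}3 .
\]
Let $\mathfrak m=\mathfrak t^\perp=\mathfrak m_1\oplus\mathfrak m_2\oplus\mathfrak m_3$, where $\mathfrak m_2,\mathfrak m_1,\mathfrak m_3$ are the root planes of the matrix entries $(12),(23),(13)$. Since the differences of the entries of $\Lambda/i$ are $2,1,3$ in these positions, $\mathrm{ad}\,\Lambda$ acts on $\mathfrak m_d$ as $d$ times a rotation by $90^\circ$, $d=1,2,3$. The point of the choice of $\chi$ is that the three numbers $d$ are nonzero and distinct.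

Let $F=SU(3)/T$ carry the $Q$-normal metric, and let $\mathbb CP^n$ carry the Fubini--Study metric for which $S_1\to\mathbb CP^n$ is a Riemannian submersion. Let $B=\mathbb CP^n\times F$ with the product metric $g_B$, and let
\[
p:M\to B,\qquad p[z,g]=([z],gT).
\]

On $S\times SU(3)$ consider the $1$-form
\[
\tilde\eta(\dot z,gX)=\langle iz,\dot z\rangle+Q(\Lambda,X).
\]
It is $G$-invariant, and $T$-invariant because $\mathrm{Ad}(\tau)\Lambda=\Lambda$. It vanishes on the directions $(-i\lambda(\zeta)z,g\zeta)$ of the $T$-orbits, since $-\lambda(\zeta)+Q(\Lambda,\zeta)=0$. So it is the pullback of a $G$-invariant $1$-form $\eta$ on $M$.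

To compute $g_t$ we need the vectors orthogonal to the $T$-orbits in $S_t\times SU(3)$. A vector $(isz+w,gX)$ with $w\perp_{\mathbb C}z$ is of this kind if and only if $-ts\lambda(\zeta)+Q(X,\zeta)=0$ for all $\zeta\in\mathfrak t$, that is, if the $\mathfrak t$-component of $X$ is $ts\Lambda$. So these vectors are
\[
(isz+w,\ g(ts\Lambda+Y)),\qquad Y\in\mathfrak m .
\]
Such a vector has norm squared $ts^2(1+t|\Lambda|^2)+|w|^2+|Y|^2$ and $\tilde\eta$ takes the value $s(1+t|\Lambda|^2)$ on it. Hence
\begin{equation}\label{eq:metric}
g_t=\rho\,\eta\otimes\eta+p^*g_B,\qquad \frac1\rho=\frac1t+\frac{14}3,\qquad 0<\rho<\frac3{14}.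
\end{equation}

Let $Z$ be the Killing field of the scalar action $e^{i\beta}[z,g]=[e^{i\beta}z,g]$. This circle action is free, and its orbits are the fibers of $p$, because $[e^{i\beta}z,g\tau]=[\chi(\tau)e^{i\beta}z,g]$. Its lift is $(iz,0)$, so $\eta(Z)=1$, $dp(Z)=0$ and $|Z|^2=\rho$. Put $U=Z/\sqrt\rho$. By \eqref{eq:metric}, $p$ is a Riemannian submersion with horizontal spaces $\ker\eta=Z^\perp$. Its fibers are geodesics, because $\nabla_ZZ=-\frac12\mathrm{grad}|Z|^2=0$.

\subsection{The curvature form}

For the Maurer--Cartan form $\theta=g^{-1}dg$ one has $d\theta(X,X')=-[X,X']$ on left-invariant fields. Moreover $d\alpha(u,v)=\langle iu,v\rangle-\langle iv,u\rangle=2\langle iu,v\rangle$. Evaluate $d\tilde\eta$ on $(isz+w,g(\zeta+Y))$ and $(is'z+w',g(\zeta'+Y'))$ with $\zeta,\zeta'\in\mathfrak t$ and $Y,Y'\in\mathfrak m$. The sphere contributes twice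
\[
\langle-sz+iw,\,is'z+w'\rangle=\langle iw,w'\rangle,
\]
since $w,w'\perp_{\mathbb C}z$ and $\langle z,iz\rangle=0$. The group $SU(3)$ contributes the negative of
\[
Q(\Lambda,[\zeta+Y,\zeta'+Y'])=Q([\Lambda,\zeta+Y],\zeta'+Y')=Q([\Lambda,Y],Y'),
\]
since $[\Lambda,\zeta]=0$ and $[\Lambda,Y]\in\mathfrak m$. Only the components $(w,Y)$ and $(w',Y')$ of the images in $TB$ enter. So
\begin{equation}\label{eq:Omega}
d\eta=p^*\Omega,\qquad \Omega((w,Y),(w',Y'))=2\langle iw,w'\rangle-Q([\Lambda,Y],Y').
\end{equation}
In other words $\Omega(a,b)=g_B(\Phi a,b)$ with $\Phi=2i$ on $T\mathbb CP^n$ and $\Phi=-\mathrm{ad}\,\Lambda$ on $\mathfrak m$. Thus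
\[
|\Phi w|=2|w|,\qquad |\Phi Y|=d\,|Y|\quad(Y\in\mathfrak m_d),
\]
and $\Phi$ is invertible.

\subsection{The isotropy representation}

Let $o=[e_0,e]$. The isotropy group of $G$ at $o$ is the connected group
\[
K=\{(\mathrm{diag}(\chi(\tau)^{-1},a'),\tau):a'\in U(n),\ \tau\in T\}.
\]
We write $v\in T_oM$ in components $(k,w,Y)$ with $k=\eta(v)$ and $(w,Y)=dp(v)\in\mathbb C^n\oplus\mathfrak m$; then $|v|^2=\rho k^2+|w|^2+|Y|^2$. So
\[
T_oM=\mathbb RU\oplus\mathbb C^n\oplus\mathfrak m_1\oplus\mathfrak m_2\oplus\mathfrak m_3 .
\]
As $[\mathrm{diag}(\chi(\tau)^{-1},a')z,\tau g]=[\chi(\tau)\,\mathrm{diag}(\chi(\tau)^{-1},a')z,\tau g\tau^{-1}]$, the group $K$ acts by $U\mapsto U$, $w\mapsto\chi(\tau)a'w$, $Y\mapsto\mathrm{Ad}(\tau)Y$.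

\begin{lemma}\label{lem:blocks}
The five summands are irreducible and pairwise inequivalent real $K$-modules, and the fixed space of $K$ is $\mathbb RU$. Every $K$-invariant symmetric bilinear form on $T_oM$, or on its dual, is block diagonal, and on each block a multiple of the metric.
\end{lemma}

\begin{proof}
The subgroup $U(n)$ acts nontrivially only on $\mathbb C^n$, and there irreducibly. The planes $\mathfrak m_d$ belong to the three roots of $T$, which are nonzero and pairwise distinct up to sign. This proves the first sentence. An invariant symmetric form corresponds to a symmetric operator commuting with $K$. Its eigenspaces are $K$-invariant, hence sums of some of the five summands.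
\end{proof}

\subsection{Curvature}

We write $\sec$, $\sec_B$, $\sec_F$ for the sectional curvatures of $M_t$, $B$, $F$, and choose the sign of the curvature tensor so that $\sec(a,b)=\langle R(a,b)b,a\rangle$ for orthonormal $a,b$. We use O'Neill's formulas for the submersion $p$ with geodesic fibers. For horizontal $a,b$ put $\mathcal A_ab=\frac12[a,b]^v$, the superscript denoting the vertical part, and let $\mathcal A_aU$ be the horizontal vector with $\langle\mathcal A_aU,b\rangle=-\langle U,\mathcal A_ab\rangle$. Then $\langle R(a,U)U,a\rangle=|\mathcal A_aU|^2$, and $\sec(a,b)=\sec_B(a,b)-3|\mathcal A_ab|^2$ for orthonormal $a,b$. Here $\eta([a,b])=-d\eta(a,b)$, so $\mathcal A_ab=-\frac12\Omega(a,b)Z$ and $\mathcal A_aU$ is the horizontal lift of $\frac{\sqrt\rho}2\Phi a$. Hence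
\begin{equation}\label{eq:oneill}
\langle R(a,U)U,a\rangle=\tfrac\rho4|\Phi a|^2,\qquad \sec(a,b)=\sec_B(a,b)-\tfrac34\rho\,\Omega(a,b)^2\quad(a,b\text{ orthonormal}).
\end{equation}

Next we need $F$. For orthonormal $Y,Y'\in\mathfrak m$ the curvature formula of normal homogeneous spaces reads $\sec_F(Y,Y')=\frac14|[Y,Y']_{\mathfrak m}|^2+|[Y,Y']_{\mathfrak t}|^2$. Put
\begin{equation}\label{eq:yd}
y_2=E_{12}-E_{21}\in\mathfrak m_2,\qquad y_1=E_{23}-E_{32}\in\mathfrak m_1,\qquad y_3=E_{13}-E_{31}\in\mathfrak m_3 .
\end{equation}
Then $|y_d|^2=2$ and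
\begin{equation}\label{eq:brackets}
[y_2,y_1]=y_3,\qquad [y_1,y_3]=y_2,\qquad [y_3,y_2]=y_1 .
\end{equation}
\begin{itemize}
\item Let $y\in\mathfrak m_d$, $y'\in\mathfrak m_{d'}$ be unit vectors, $d\ne d'$. The two roots are linearly independent, so $T$ is transitive on pairs of such vectors, and we may take $y=y_d/\sqrt2$, $y'=y_{d'}/\sqrt2$. By \eqref{eq:brackets}, $[y,y']\in\mathfrak m$ and $|[y,y']|^2=\frac12$. So $\sec_F(y,y')=\frac18$.
\item Let $y,y'\in\mathfrak m_d$ be orthonormal. For $d=2$ we may take, up to the action of $T$ and a sign, $y=y_2/\sqrt2$ and $y'=i(E_{12}+E_{21})/\sqrt2$, and then $[y,y']=i(E_{11}-E_{22})$. For $d=1,3$ one obtains in the same way, with the indices $(23)$ and $(13)$, $i(E_{22}-E_{33})$ and $i(E_{11}-E_{33})$. So $[y,y']\in\mathfrak t$ has norm squared $2$, and $\sec_F(y,y')=2$.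
\end{itemize}
Hence $\mathrm{Ric}_F(y,y)=2+4\cdot\frac18=\frac52$ for unit vectors $y$ in each $\mathfrak m_d$. Also $\mathrm{Ric}_{\mathbb CP^n}=2n+2$ on unit vectors.

\begin{proposition}\label{prop:ricci}
The Ricci tensor of $M_t$ at $o$ is diagonal in the decomposition of $T_oM$ into the five summands, with eigenvalues
\[
U:\ (2n+7)\rho;\qquad \mathbb C^n:\ 2n+2-2\rho;\qquad \mathfrak m_d:\ \tfrac52-\tfrac{d^2}2\rho .
\]
The eigenvalue on $\mathbb C^n$ differs from all the others, and those on $\mathfrak m_1,\mathfrak m_2,\mathfrak m_3$ are distinct. So at most one coincidence is possible: $U$ may share its eigenvalue with one $\mathfrak m_d$.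
\end{proposition}

\begin{proof}
Diagonality follows from Lemma~\ref{lem:blocks}. By \eqref{eq:oneill}, $\mathrm{Ric}(U,U)=\frac\rho4\bigl(4\cdot2n+2(1+4+9)\bigr)=(2n+7)\rho$. For a horizontal unit vector $a$ in one of the summands, summing $\sec(a,b)$ over the remaining vectors $b$ of a horizontal orthonormal basis and adding $\langle R(a,U)U,a\rangle$ gives
\[
\mathrm{Ric}(a,a)=\mathrm{Ric}_B(a,a)-\tfrac34\rho|\Phi a|^2+\tfrac14\rho|\Phi a|^2=\mathrm{Ric}_B(a,a)-\tfrac\rho2|\Phi a|^2 .
\]
This yields the eigenvalues. Those on the $\mathfrak m_d$ are distinct because $\rho>0$. Since $0<\rho<\frac3{14}$, we have $2n+2-2\rho>4-\frac37>\frac52$, which is larger than the eigenvalues on the $\mathfrak m_d$. Moreover $(2n+9)\rho<\frac{6n+27}{14}<2n+2$, so $(2n+7)\rho<2n+2-2\rho$.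
\end{proof}

The coincidence really occurs, even in the range of Corollary~\ref{cor:main}: for $n=3$, $t=\frac34$ we have $\rho=\frac16$, and the eigenvalues on $U$ and on $\mathfrak m_2$ are both $\frac{13}6$. This case will need a separate argument in Section~\ref{sec:isometries}.

\begin{proposition}
$M_t$ is indecomposable.
\end{proposition}

\begin{proof}
By \eqref{eq:oneill} and the invertibility of $\Phi$ the symmetric operator $R(\cdot,U)U$ is positive definite on $U^\perp$; so its kernel is $\mathbb RU$. Suppose that $M_t$ is a product of two manifolds of positive dimension, with $T_oM=T_1\oplus T_2$ and $U=u_1+u_2$. In a product, $R(u_i,U)U=R(u_i,u_i)u_i=0$. Hence $u_1,u_2\in\mathbb RU$, and as $T_1\cap T_2=0$ one of them vanishes, say $U\in T_1$. But then $R(b,U)U=0$ for $0\ne b\in T_2\subset U^\perp$, a contradiction.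
\end{proof}

\section{Isometries of $M_t$}\label{sec:isometries}

Let $I=\mathrm{Isom}(M_t)$, let $I_o$ be its isotropy group at $o$ and $I_o^0$ the identity component of $I_o$. The image of $K$ lies in $I_o^0$.

\begin{lemma}\label{lem:Io}
$I_o$ preserves each of $\mathbb RU,\mathbb C^n,\mathfrak m_1,\mathfrak m_2,\mathfrak m_3$, and the fixed space of $I_o^0$ is $\mathbb RU$.
\end{lemma}

\begin{proof}
$I_o$ preserves the eigenspaces of the Ricci tensor. If these are the five summands, the first claim is clear. Being connected and preserving the line $\mathbb RU$, the group $I_o^0$ then fixes $U$.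

Otherwise, by Proposition~\ref{prop:ricci}, the eigenspaces are $\mathbb C^n$, $E=\mathbb RU\oplus\mathfrak m_d$, $\mathfrak m_{d'}$ and $\mathfrak m_{d''}$ with $\{d,d',d''\}=\{1,2,3\}$. We claim that $I_o^0$ still fixes $U$. Suppose not. The image of $I_o^0$ in $SO(E)\cong SO(3)$ is compact and connected, contains all rotations of $\mathfrak m_d$ (from $K$), and does not fix $U$. So it is $SO(E)$. Let $\Sigma$ be the connected subgroup of $I_o^0$ with Lie algebra $[\mathrm{Lie}\,I_o,\mathrm{Lie}\,I_o]$. It maps onto $SO(E)$, since $\mathfrak{so}(3)$ is perfect, and acts trivially on $\mathfrak m_{d'}$ and $\mathfrak m_{d''}$, since $\mathfrak{so}(2)$ is abelian. Hence for a fixed unit vector $b\in\mathfrak m_{d'}$ the curvature $\sec(e,b)$ is the same for all unit vectors $e\in E$. By \eqref{eq:oneill}, $\sec(U,b)=\frac\rho4d'^2$. For a unit vector $y\in\mathfrak m_d$ we have $\sec(y,b)=\sec_F(y,b)=\frac18$, because $\Phi$ preserves $\mathfrak m_d$ and so $\Omega(y,b)=0$. So $\rho d'^2=\frac12$. In the same way $\rho d''^2=\frac12$, contradicting $d'\ne d''$.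

So $I_o^0$ fixes $U$ in all cases, and by Lemma~\ref{lem:blocks} its fixed space is exactly $\mathbb RU$, as $K$ fixes nothing more. The group $I_o$ normalizes $I_o^0$ and therefore preserves $\mathbb RU$. In the second case it then also preserves $\mathfrak m_d=E\cap U^\perp$.
\end{proof}

We now transfer this to all of $M$ and to the base $B$. The five subspaces are $K$-invariant and so define $G$-invariant distributions on $M$. If $\varphi\in I$ and $\varphi(a\,o)=a'o$ with $a,a'\in G$, then $a'^{-1}\varphi a\in I_o$. So by Lemma~\ref{lem:Io} these distributions are $I$-invariant. As $|Z|$ is constant and $M$ is connected, every $\varphi\in I$ satisfies $\varphi_*Z=\pm Z$ with constant sign, and $\varphi^*\eta=\pm\eta$ because $\eta=g_t(Z,\cdot)/\rho$. Hence $\varphi$ maps fibers of $p$ to fibers and induces an isometry $\bar\varphi$ of $B$. This isometry preserves the distributions $T\mathbb CP^n$, $TF$ and those given by the $\mathfrak m_d$. Since $\bar\varphi$ preserves $T\mathbb CP^n$, its $F$-component does not depend on the $\mathbb CP^n$-variable, and vice versa. So $\bar\varphi=\varphi_1\times\varphi_2$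 with $\varphi_1\in\mathrm{Isom}(\mathbb CP^n)$ and $\varphi_2\in D$, where
\[
D=\{\psi\in\mathrm{Isom}(F):\psi\text{ preserves the $SU(3)$-invariant distributions }\mathfrak m_1,\mathfrak m_2,\mathfrak m_3\},
\]
a compact Lie group.

\begin{lemma}\label{lem:D}
$\mathrm{Lie}(D)=\mathfrak{su}(3)$, acting on $F$ in the standard way.
\end{lemma}

\begin{proof}
An isometry of $F$ fixing a point is determined by its differential there, so the isotropy group of $D$ embeds in $O(2)^3$, and $\dim D\le6+3=9$. On the other hand $\mathfrak{su}(3)\subset\mathrm{Lie}(D)$ has dimension $8$. Suppose $\dim D=9$. The orthogonal complement of $\mathfrak{su}(3)$ for an $\mathrm{Ad}(D)$-invariant inner product is a one-dimensional, hence trivial, $\mathfrak{su}(3)$-module. It gives a nonzero Killing field $V$ on $F$ commuting with $\mathfrak{su}(3)$, that is, an $SU(3)$-invariant one. Then $V(eT)\in\mathfrak m$ is fixed by $T$, so it vanishes, and $V=0$ by invariance, a contradiction.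
\end{proof}

\begin{lemma}\label{lem:I}
$\mathrm{Lie}(I)=\mathfrak u(n+1)\oplus\mathfrak{su}(3)=\mathrm{Lie}(G)$.
\end{lemma}

\begin{proof}
The assignment $\varphi\mapsto(\varphi_1,\varphi_2)$ is a continuous homomorphism. Since the isometry algebra of $\mathbb CP^n$ is $\mathfrak{su}(n+1)$, it induces a map
\[
\mathrm{Lie}(I)\to\mathrm{Lie}(\mathrm{Isom}(\mathbb CP^n))\oplus\mathrm{Lie}(D)=\mathfrak{su}(n+1)\oplus\mathfrak{su}(3).
\]
An element of the kernel is a vertical Killing field $X=fZ$. Its flow preserves $\eta$, by continuity with the sign $+$. So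
\[
0=L_X\eta=d(f\,\eta(Z))+f\,i_Z\,d\eta=df,
\]
because $i_Zp^*\Omega=0$. Thus $f$ is constant, the kernel is $\mathbb RZ$, and $\dim\mathrm{Lie}(I)\le1+\dim\mathfrak{su}(n+1)+8=\dim\mathrm{Lie}(G)$. Conversely $\mathrm{Lie}(G)\to\mathrm{Lie}(I)$ is injective: an element acting trivially on $\mathbb CP^n$ and on $F$ is a multiple of the scalar $i\mathbf 1$, which acts as the same multiple of $Z\ne0$.
\end{proof}

\begin{remark}
For fixed $n$ the $M_t$ are pairwise non-isometric. Indeed by homogeneity and Lemma~\ref{lem:Io} an isometry $M_t\to M_{t'}$ carries the line field fixed by the identity components of the isotropy groups to the corresponding line field. So it carries fibers of $p$, of length $2\pi\sqrt\rho$, to fibers of length $2\pi\sqrt{\rho'}$, where $\rho'$ belongs to $t'$; hence $\rho=\rho'$ and $t=t'$. This is not used below.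
\end{remark}

\section{$M_t$ is never weakly symmetric}\label{sec:ws}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Suppose $M_t$ is weakly symmetric. We first show that every $v\in T_oM$ is sent to $-v$ by some $\varphi\in I_o$. By linearity let $|v|=1$, let $\gamma$ be the geodesic with $\gamma'(0)=v$, and let $2\varepsilon>0$ be less than the injectivity radius. An isometry interchanging $\gamma(-\varepsilon)$ and $\gamma(\varepsilon)$ reverses the unique minimal geodesic between them. So it fixes the midpoint $o$ and sends $v$ to $-v$.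

Apply this to $v=y_1+y_2+y_3$ with the vectors \eqref{eq:yd}. Let $\varphi\in I_o$ reverse $v$. By Lemma~\ref{lem:Io}, $d\varphi$ preserves each $\mathfrak m_d$, so $d\varphi(y_d)=-y_d$ for $d=1,2,3$. By Section~\ref{sec:isometries}, $\varphi$ induces $\varphi_2\in D$ fixing $eT$ with $d\varphi_2(y_d)=-y_d$ for each $d$.

We turn $\varphi_2$ into an automorphism of $\mathfrak{su}(3)$. For $X\in\mathfrak{su}(3)$ let $X^*$ be its Killing field on $F$. By Lemma~\ref{lem:D}, $\varphi_{2*}$ preserves the Lie algebra $\mathrm{Lie}(D)=\mathfrak{su}(3)$ of Killing fields. So $\varphi_{2*}X^*=(\sigma X)^*$ for an automorphism $\sigma$ of $\mathfrak{su}(3)$. As $\varphi_2$ fixes $eT$, $\sigma$ preserves $\mathfrak t=\{X:X^*(eT)=0\}$. It also preserves $Q$, a multiple of the Killing form, hence $\mathfrak m=\mathfrak t^\perp$. Under the identification $\mathfrak m\cong T_{eT}F$, $X\mapsto X^*(eT)$, we have $\sigma|_{\mathfrak m}=d\varphi_2$. So $\sigma y_d=-y_d$ for each $d$, and by \eqref{eq:brackets}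
\[
2=Q([y_2,y_1],y_3)=Q([\sigma y_2,\sigma y_1],\sigma y_3)=-Q([y_2,y_1],y_3)=-2,
\]
a contradiction.
\end{proof}

\section{When $M_t$ is normal homogeneous}\label{sec:normal}

We apply the criteria of Section~\ref{sec:killing} to $G=U(n+1)\times SU(3)$, whose Lie algebra induces all Killing fields by Lemma~\ref{lem:I}. We have
\[
\mathfrak g=\mathbb Ri\mathbf 1\oplus\mathfrak{su}(n+1)\oplus\mathfrak{su}(3),
\]
and the summands are irreducible and pairwise inequivalent $\mathrm{Ad}(G)$-modules, also for $n=2$, because $SU(3)$ acts trivially on $\mathfrak{su}(n+1)$ and nontrivially on $\mathfrak{su}(3)$. Normalize $|i\mathbf 1|=1$ and use $-\mathrm{tr}$ on the other two summands. With $C_1,C_2$ the tensors of $\mathfrak{su}(n+1),\mathfrak{su}(3)$ on $M$, as in Lemma~\ref{lem:average}, put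
\[
\bar C=c_0\,Z\otimes Z+c_1C_1+c_2C_2 .
\]

\begin{lemma}\label{lem:eval}
Let $c_0,c_1,c_2\ge0$. Then $\bar C=g_t^{-1}$ on $M$ if and only if
\[
c_1=2,\qquad c_2=1,\qquad \frac1t=c_0+\frac{2n}{n+1}.
\]
\end{lemma}

\begin{proof}
Both sides are $G$-invariant, so it suffices to compare them at $o$, and by Lemma~\ref{lem:blocks} on each of the five blocks. At $(e_0,e)$ the element $iH\in\mathfrak u(n+1)$ has the lift $(iHe_0,0)$ and $Y\in\mathfrak{su}(3)$ has the lift $(0,Y)$.
\begin{itemize}
\item On $\mathbb C^n$ only $C_1$ contributes, and by Lemma~\ref{lem:C1} it gives $\frac12$ of the inverse metric. So equality there means $c_1=2$.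
\item On $\mathfrak m$ only $C_2$ contributes, and it gives the inverse metric, since $Y\in\mathfrak m$ has $\mathfrak m$-component $Y$ and elements of $\mathfrak t$ have $\mathfrak m$-component $0$. So equality on the $\mathfrak m_d$ means $c_2=1$.
\item On $\mathbb RU$ we evaluate on the covector $\eta$, which vanishes on the other blocks. By \eqref{eq:metric}, $g_t^{-1}(\eta,\eta)=\frac1\rho=\frac1t+\frac{14}3$. On the other side $\eta(Z)=1$. On the lift $(iHe_0,0)$ the form $\tilde\eta$ equals $\alpha(iHe_0)$, so $C_1(\eta,\eta)=\frac n{n+1}$ by Lemma~\ref{lem:C1}. Finally $\eta(Y^*)=Q(\Lambda,Y)$, so $C_2(\eta,\eta)=|\Lambda|^2=\frac{14}3$. With $c_1=2$ and $c_2=1$, equality means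
\[
\frac1t+\frac{14}3=c_0+\frac{2n}{n+1}+\frac{14}3 .\qedhere
\]
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
If $M_t$ is normal homogeneous with respect to some Lie group, then Lemmas~\ref{lem:I} and~\ref{lem:average} give $c_0,c_1,c_2\ge0$ with $\bar C=g_t^{-1}$. By Lemma~\ref{lem:eval}, $\frac1t\ge\frac{2n}{n+1}$.

Conversely let $t\le\frac{n+1}{2n}$, and put $c_0=\frac1t-\frac{2n}{n+1}\ge0$, $c_1=2$, $c_2=1$. Then $\bar C=g_t^{-1}$ by Lemma~\ref{lem:eval}. If $c_0>0$, take $G'=U(n+1)\times SU(3)$ with the $\mathrm{Ad}(G')$-invariant inner product which is $\frac12(-\mathrm{tr})$ on $\mathfrak{su}(n+1)$, $-\mathrm{tr}$ on $\mathfrak{su}(3)$, has $|i\mathbf 1|^2=1/c_0$, and for which the summands are orthogonal. If $c_0=0$, take $G'=SU(n+1)\times SU(3)$ with the inner product given by $\frac12(-\mathrm{tr})$ and $-\mathrm{tr}$ on the two orthogonal summands. In both cases $\sum e_i^*\otimes e_i^*=c_0Z\otimes Z+2C_1+C_2=\bar C=g_t^{-1}$ for an orthonormal basis $(e_i)$ of $\mathfrak g'$, and Proposition~\ref{prop:normal} shows that $G'$ is transitive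 and that $g_t$ is its normal metric.
\end{proof}

\section{When $M_t$ is $\delta$-homogeneous}\label{sec:delta}

By Proposition~\ref{prop:delta} and Lemma~\ref{lem:I} we have to decide whether every vector $v\in T_oM$ is the value of a Killing field from $\mathrm{Lie}(G)$ that is longest at $o$. Let $X$ be the Killing field of $(iH,Y_2)$, with $H$ Hermitian on $\mathbb C^{n+1}$ and $Y_2\in\mathfrak{su}(3)$. At $[z,g]$ it lifts to $(iHz,\,g\,\mathrm{Ad}(g^{-1})Y_2)$. Put
\[
\mu=\langle Hz,z\rangle,\qquad \tau'=(\mathrm{Ad}(g^{-1})Y_2)_{\mathfrak t}.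
\]
Then $\eta(X)=\mu+Q(\Lambda,\tau')$, and the components of $dp(X)$ in $T\mathbb CP^n$ and $TF$ have norms squared $\langle H^2z,z\rangle-\mu^2$ and $|Y_2|^2-|\tau'|^2$. By \eqref{eq:metric}, $|X|^2=N(z,g)$ with
\begin{equation}\label{eq:N}
N=\langle H^2z,z\rangle+|Y_2|^2-q(\mu,\tau'),\qquad q(\mu,\tau)=\mu^2+|\tau|^2-\rho\,(\mu+Q(\Lambda,\tau))^2 .
\end{equation}
This is the analogue of \eqref{eq:berger}; the single variable $\mu$ is replaced by $(\mu,\tau')\in\mathbb R\oplus\mathfrak t$, and the quadratic form $(1-t)\mu^2$ by $q$. By Cauchy--Schwarz, with equality on $(1,\Lambda)$, the form $q$ on $\mathbb R\oplus\mathfrak t$ satisfies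
\begin{equation}\label{eq:q}
q\ge0\iff\rho\,(1+|\Lambda|^2)\le1\iff1+\tfrac{14}3\le\tfrac1t+\tfrac{14}3\iff t\le1 .
\end{equation}

\subsection{Sufficiency of $t\le1$}

As for the Berger sphere we choose $H$ with $H^2=\mathsf SH-\kappa\mathbf 1$. Then $N=\mathrm{const}+\mathsf S\mu-q(\mu,\tau')$ is a concave function of $(\mu,\tau')$ when $t\le1$, and its maximum is at any critical point. It remains to choose the parameters so that $X(o)=v$ and the value of $(\mu,\tau')$ at $o$ is critical. If $k=\mu+Q(\Lambda,\tau')$ denotes the $\eta$-component of $v$, the partial gradients are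
\[
\mathsf S-2\mu+2\rho k,\qquad -2\tau'+2\rho k\Lambda .
\]
Setting the second to zero forces $\tau'=\rho k\Lambda$, then $k=\mu+\rho k|\Lambda|^2$ determines $\mu$, and the first determines $\mathsf S$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(2), ``if'']
Let $t\le1$, and let $v\in T_oM$ have components $(k,w,Y)$. Put
\[
Y_2=\rho k\Lambda+Y,\qquad h_0=k(1-\rho|\Lambda|^2),\qquad \mathsf S=2h_0-2\rho k,
\]
and take $H$ from Lemma~\ref{lem:H} for these $h_0,\mathsf S$ and $w$. As $iHe_0=ih_0e_0+w$, the components of $X(o)$ are $\eta(X)=h_0+Q(\Lambda,\rho k\Lambda)=k$, $w$ and $Y$. So $X(o)=v$. By \eqref{eq:N},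
\[
N=|Y_2|^2-\kappa+\mathsf S\mu-q(\mu,\tau').
\]
Since $q\ge0$ by \eqref{eq:q}, the right side is a concave function on $\mathbb R\oplus\mathfrak t$. At $o$ we have $(\mu,\tau')=(h_0,\rho k\Lambda)$ and $\mu+Q(\Lambda,\tau')=k$, and the partial gradients there are $\mathsf S-2h_0+2\rho k=0$ and $-2\rho k\Lambda+2\rho k\Lambda=0$. So the concave function has its global maximum there, and $N\le N(e_0,e)=|v|^2$. By Proposition~\ref{prop:delta}, $M_t$ is $\delta$-homogeneous.
\end{proof}

At this point Corollary~\ref{cor:main} is proved.

\subsection{Necessity of $t\le1$}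

Conversely, a Killing field that is longest at $o$ need not have $H^2$ affine in $H$. For a generic $v$, however, maximality forces $e_0$ to lie in the sum of the two extreme eigenspaces of $H$, on which $H^2$ is affine in $H$. Moreover, as the point varies within this sum and $SU(3)$, the pair $(\mu,\tau')$ fills a neighborhood of its value at $o$. Then the sign of $q$ can be read off.

\begin{proof}[Proof of Theorem~\ref{thm:main}(2), ``only if'']
Let $M_t$ be $\delta$-homogeneous. Let $v\in T_oM$ have components $(k,w,Y)$ with $w\ne0$ and with nonzero components of $Y$ in $\mathfrak m_1$ and $\mathfrak m_2$. By Proposition~\ref{prop:delta} and Lemma~\ref{lem:I} there is a Killing field $X$, given by some $(iH,Y_2)$, with $X(o)=v$ and $N$ maximal at $(e_0,e)$. Then $Y_2=\tau+Y$ with $\tau\in\mathfrak t$, and $e_0$ is not an eigenvector of $H$, as $w\ne0$.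

\emph{The vector $e_0$ lies in the sum of the extreme eigenspaces of $H$.} Let $h_-<h_+$ be the extreme eigenvalues of $H$, with eigenspaces $E_\pm$, and let $h_0=\langle He_0,e_0\rangle\in(h_-,h_+)$. Since $(H-h_-)(h_+-H)\ge0$ with kernel $E_+\oplus E_-$, we have for unit $z$
\[
\langle H^2z,z\rangle\le(h_++h_-)\langle Hz,z\rangle-h_+h_-,
\]
with equality if and only if $z\in E_+\oplus E_-$. Choose a unit vector $z'\in E_+\oplus E_-$ with $\langle Hz',z'\rangle=h_0$. The points $(z',e)$ and $(e_0,e)$ have the same $\mu$ and $\tau'$. If $e_0\notin E_+\oplus E_-$, then $\langle H^2z',z'\rangle>\langle H^2e_0,e_0\rangle$, and \eqref{eq:N} gives $N(z',e)>N(e_0,e)$, a contradiction. So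
\[
e_0=\cos\phi\,a+\sin\phi\,b,\qquad a\in E_+,\ b\in E_-\text{ unit vectors},\quad 0<\phi<\tfrac\pi2,
\]
where $\phi\ne0,\frac\pi2$ because $e_0$ is not an eigenvector.

\emph{Near $o$ the pair $(\mu,\tau')$ fills an open set.} Consider $z(s)=\cos(\phi+s)a+\sin(\phi+s)b$ and $g(\xi)=\exp\xi$ with $\xi\in\mathfrak m$. At $(z(s),g(\xi))$ we have
\[
N=\mathrm{const}+(h_++h_-)\mu-q(\mu,\tau').
\]
The map $(s,\xi)\mapsto(\mu,\tau')\in\mathbb R\oplus\mathfrak t$ is a submersion at $0$. Indeed $\mu$ depends only on $s$, with $\mu'(0)=-(h_+-h_-)\sin2\phi\ne0$. And $\tau'$ depends only on $\xi$, with differential $\xi\mapsto-[\xi,Y_2]_{\mathfrak t}=-[\xi,Y]_{\mathfrak t}$ at $0$, because $[\xi,\tau]\in\mathfrak m$. This differential is onto $\mathfrak t$: for $\xi\in\mathfrak m_d$ only the $\mathfrak m_d$-component of $Y$ contributes to $[\xi,Y]_{\mathfrak t}$, and if this component is nonzero and $\xi\ne0$ is orthogonal to it, the bracket is a nonzero multiple of $i(E_{11}-E_{22})$ for $d=2$ and of $i(E_{22}-E_{33})$ for $d=1$, by the computation after \eqref{eq:brackets}. These two elements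 span $\mathfrak t$.

\emph{Conclusion.} The image of every neighborhood of $0$ contains a neighborhood of the value at $0$. So the quadratic polynomial $(h_++h_-)\mu-q(\mu,\tau')$ on $\mathbb R\oplus\mathfrak t$ has a local maximum at this value. Its quadratic part $-q$ must therefore be negative semidefinite, and $t\le1$ by \eqref{eq:q}.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}\label{rem:thresholds}
In terms of the fiber parameter $\rho$ the two conditions read
\[
\text{normal: }\ \frac1\rho\ge\frac{2n}{n+1}+|\Lambda|^2,\qquad\qquad \delta\text{-homogeneous: }\ \frac1\rho\ge1+|\Lambda|^2 .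
\]
The twist by $\chi$ changes the inverse squared fiber length (up to the factor $4\pi^2$) from $\frac1t$ to $\frac1\rho=\frac1t+|\Lambda|^2$, and it changes both bounds of Proposition~\ref{prop:berger}, $\frac1t\ge\frac{2n}{n+1}$ and $\frac1t\ge1$, by the same $|\Lambda|^2$. So for $M_t$ the gap is again $\frac{n+1}{2n}<t\le1$, as in Proposition~\ref{prop:berger}, whereas weak symmetry is lost.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BNN} V.~N.~Berestovskii, E.~V.~Nikitenko, Yu.~G.~Nikonorov, \emph{The classification of $\delta$-homogeneous Riemannian manifolds with positive Euler characteristic}, arXiv:0903.0457 (2009).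
\end{thebibliography}

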